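\title{Cyclic sieving for rowmotion on bounded $P$-partitions of the type $A$ root poset}

\begin{abstract}
Rowmotion acts on the order-reversing maps from the positive root poset of type $A_n$ to $\{0,1,\dots,\ell\}$, with order dividing $2(n+1)$. We prove that the number of maps fixed by the $k$-th power of rowmotion is the value of an explicit product polynomial $\operatorname{Cat}_\ell(x)$ at the $k$-th power of a primitive $2(n+1)$-th root of unity, and we give product formulas for these numbers. The proof encodes the maps by fans of $\ell$ Dyck paths, which index the invariants in a tensor power of the spin module of $U_q(\mathfrak{so}_{2\ell+1})$. A twisted rotation of the tensor factors acts on these invariants with a trace that does not depend on $q$. At $q=0$ the trace counts fixed points up to sign, and at $q=1$ it is an $\ell\times\ell$ determinant, which we compare with a symplectic character.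
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rowmotion on bounded $P$-partitions}
Let $P$ be a finite poset and $\ell$ a positive integer. An \emph{$\ell$-bounded $P$-partition} is a map $\sigma:P\to\{0,1,\dots,\ell\}$ that is order-reversing: $u\le u'$ implies $\sigma(u)\ge\sigma(u')$. We write $\mathcal A^\ell(P)$ for the set of these maps. For $\ell=1$ they are the indicator functions of the down-sets of $P$; in general, $\sigma$ records the chain of $\ell$ down-sets $\{\sigma\ge1\}\supseteq\dots\supseteq\{\sigma\ge\ell\}$.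

Fix $u\in P$ and the values of $\sigma$ away from $u$. The values that $\sigma(u)$ may take form an interval of integers, and the \emph{toggle} $\tau_u$ reflects $\sigma(u)$ in the midpoint of this interval. That is, $\tau_u(\sigma)$ agrees with $\sigma$ off $u$, and
\[
\tau_u(\sigma)(u)=\min\big(\{\sigma(u'):u'\lessdot u\}\cup\{\ell\}\big)+\max\big(\{\sigma(u'):u\lessdot u'\}\cup\{0\}\big)-\sigma(u),
\]
where $\lessdot$ is the cover relation. So $\tau_u$ is an involution of $\mathcal A^\ell(P)$. It changes only the value at $u$ and reads only the values at $u$ and at the elements in a cover relation with $u$, so two toggles commute unless their elements are in a cover relation. \emph{Rowmotion} is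
\[
\operatorname{row}=\tau_{u_1}\circ\tau_{u_2}\circ\dots\circ\tau_{u_M},
\]
where $u_1,\dots,u_M$ is a linear extension of $P$. The elements are toggled from the top down, and the result does not depend on the linear extension.

Let $n\ge1$. Our poset is
\[
\triangle_n=\{(i,j): 1\le i\le n,\ n-i<j\le n\}
\]
with the product order; it is isomorphic to the positive root poset of type $A_n$. It is known (Grinberg--Roby) that $\operatorname{row}$ on $\mathcal A^\ell(\triangle_n)$ has order dividing $2(n+1)$. So the cyclic group $C$ of order $2(n+1)$ acts on $\mathcal A^\ell(\triangle_n)$, not necessarily faithfully, with a generator acting as $\operatorname{row}$. The orbit structure of this action is determined by the numbers of fixed points of the powers of $\operatorname{row}$. Let $\omega$ be a primitive $2(n+1)$-th root of unity and $f(x)\in\mathbb Z[x]$. The triple $(\mathcal A^\ell(\triangle_n),C,f)$ \emph{exhibits the cyclic sieving phenomenon} if, for every integer $k$, the number of $\sigma$ with $\operatorname{row}^k\sigma=\sigma$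 equals $f(\omega^k)$. The problem, which comes from the paper of Bernstein, Striker and Vorland \cite{BSV}, is to decide whether this holds for
\[
\operatorname{Cat}_\ell(x)=\prod_{j=0}^{\ell-1}\ \prod_{i=2}^{n+1}\frac{1-x^{n+1+i+2j}}{1-x^{i+2j}} .
\]

Two families of cases suggest a positive answer. For $n=1$ the poset is a point, $\operatorname{row}$ is the map $\sigma\mapsto\ell-\sigma$ on $\{0,\dots,\ell\}$, and the product telescopes to $1+x^2+\dots+x^{2\ell}$. At $x=\pm1$ this is $\ell+1$, the number of points fixed by an even power of $\operatorname{row}$. At $x=\pm\sqrt{-1}$ it is $1$ for $\ell$ even and $0$ for $\ell$ odd, the number of fixed points of $\operatorname{row}$. For $\ell=1$ the product is $[2p]!/([p]!\,[p+1]!)$ with $p=n+1$, $[i]=1+x+\dots+x^{i-1}$ and $[i]!=[1]\cdots[i]$. At $x=1$ this is the Catalan number that counts the noncrossing matchings of $2p$ points on a circle, and we will see in Section~\ref{sec:fans} that $\operatorname{row}$ is conjugate to the rotation of these matchings. This explains the order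 $2(n+1)$ and suggests looking for a rotation for every $\ell$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n,\ell\ge1$. Then $\operatorname{Cat}_\ell(x)\in\mathbb Z[x]$, and for every $k\in\mathbb Z$,
\[
\#\{\sigma\in\mathcal A^\ell(\triangle_n):\operatorname{row}^k\sigma=\sigma\}=\operatorname{Cat}_\ell(\omega^k).
\]
Thus $(\mathcal A^\ell(\triangle_n),C,\operatorname{Cat}_\ell)$ exhibits the cyclic sieving phenomenon.
\end{theorem}

The proof does not use the bound on the order of $\operatorname{row}$; comparing $k=0$ with $k=2(n+1)$ in the theorem gives that bound again.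

The fixed-point numbers factor. Let
\[
\operatorname{PP}(a,b,c)=\prod_{i=1}^{a}\prod_{j=1}^{b}\prod_{l=1}^{c}\frac{i+j+l-1}{i+j+l-2}
\]
be MacMahon's box formula. Call a number \emph{half-odd} if it lies in $\mathbb Z+\frac12$.

\begin{theorem}\label{thm:B}
Let $k\in\mathbb Z$, $m=\gcd(k,2n+2)$ and $d=(2n+2)/m$. For half-odd $\gamma\in(0,\frac d2]$ let $n_\gamma=\#\{1\le i\le\ell: i-\frac12\equiv\pm\gamma \bmod d\}$. The number of $\sigma\in\mathcal A^\ell(\triangle_n)$ with $\operatorname{row}^k\sigma=\sigma$, which equals $\operatorname{Cat}_\ell(\omega^k)$, is as follows.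
\begin{enumerate}
\item If $d$ is odd, it is
\[
\prod_{1\le i\le j\le m/2-1}\frac{i+j+2n_{d/2}}{i+j}\ \cdot\prod_{0<\gamma<d/2}\operatorname{PP}\big(n_\gamma,\tfrac m2,\tfrac m2\big).
\]
\item If $d=2h$, $m$ is even and $\ell=ha+r_0$ with $0\le r_0<h$, it is
\[
\operatorname{PP}\big(a+1,\tfrac m2,\tfrac m2\big)^{r_0}\operatorname{PP}\big(a,\tfrac m2,\tfrac m2\big)^{h-r_0}.
\]
\item If $d=2h$ and $m$ is odd, it is $\operatorname{PP}\big(\frac\ell h,\frac{m+1}2,\frac{m-1}2\big)^h$ if $h\mid\ell$, and $0$ otherwise.
\end{enumerate}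
\end{theorem}

For $k=1$, part (3) says that $\operatorname{row}$ has one fixed point if $n+1$ divides $\ell$ and none otherwise. When $\ell=(n+1)a$ the fixed point is $\sigma(i,j)=a(2n+1-i-j)$: it drops by $a$ along each cover, from $\ell-a$ on the minimal elements to $a$ at the top, so every toggle fixes it.

\subsection{Outline of the proof}
To show that a permutation has $f(\omega^k)$ fixed points one looks for a linear operator whose trace can be computed in two ways. Section~\ref{sec:small} carries this out for $n=\ell=1$. In general, Section~\ref{sec:fans} replaces $\operatorname{row}$ by a conjugate map $\operatorname{Pro}$ on fans of $\ell$ Dyck paths. Section~\ref{sec:spin} recalls the spin module $V$ of $U_q(\mathfrak{so}_{2\ell+1})$ and its crystal; fans index the invariants of $V^{\otimes 2(n+1)}$ at $q=0$. Section~\ref{sec:pro} describes $\operatorname{Pro}$ by crystal operators, and Section~\ref{sec:rot} shows that the fixed-point numbers are, up to sign, traces of the cyclic shift on classical invariants. Sections~\ref{sec:det}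 and~\ref{sec:cat} write this trace and $\operatorname{Cat}_\ell(\omega^k)$ as two $\ell\times\ell$ determinants whose entries differ by signs, and Section~\ref{sec:signs} matches the signs. Section~\ref{sec:B} proves Theorem~\ref{thm:B}, which is not used for Theorem~\ref{thm:A}.

\subsection{Notation}
Throughout, $p=n+1$, $N=2p$ and $\kappa=(-1)^{\ell(\ell+1)/2}$. For $k\in\mathbb Z$ put $m=\gcd(k,N)$, with $\gcd(0,N)=N$, and $d=N/m$, $k=mk'$. Then $\gcd(k',d)=1$, $md=2p$, and $\omega^k$ is a primitive $d$-th root of unity. Since $N$ is even, $k\equiv m\pmod2$, and $d$ is even if $k$ is odd. Also $\omega^p=-1$.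

The group $W$ of signed permutations acts on $\mathbb R^\ell$: each $w\in W$ is given by $(wx)_i=\epsilon_ix_{\pi(i)}$ with a permutation $\pi$ and signs $\epsilon_i$, and $\operatorname{sgn}(w)=\det w=\operatorname{sgn}(\pi)\prod_i\epsilon_i$. A vector $x$ is \emph{dominant} if $x_1\ge\dots\ge x_\ell\ge0$, and $\operatorname{dom}(x)$, the decreasing rearrangement of $(|x_1|,\dots,|x_\ell|)$, is the unique dominant vector in $Wx$. We write $\mathbf 1=(1,\dots,1)\in\mathbb Z^\ell$, $\operatorname{CT}$ for the constant term of a Laurent polynomial, and $[\mathcal E]\in\{0,1\}$ for the truth value of a statement $\mathcal E$.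

\section{The method for $n=\ell=1$}\label{sec:small}

Here $N=4$, $\kappa=-1$, $\operatorname{Cat}_1(x)=1+x^2$, and $\operatorname{row}$ exchanges $\sigma=0$ and $\sigma=1$. Label these by the two Dyck paths of length $4$, written as words in up and down steps: $+-+-$ and $++--$.

Let $V$ have basis $v_+,v_-$ over $\mathbb Q(q)$, with operators $Ev_-=v_+$, $Ev_+=0$, $Kv_\pm=q^{\pm1}v_\pm$, and let $E$ act on a tensor product by $E\otimes K^{-1}+1\otimes E$ and $K$ by $K\otimes K$. Call a tensor \emph{invariant} if it is fixed by $K$ and killed by $E$. The vector $\Omega=v_+\otimes v_--q\,v_-\otimes v_+$ is invariant, since $E\Omega=v_+\otimes v_+-q\cdot q^{-1}v_+\otimes v_+=0$. Because $E\Omega=0$ and $K\Omega=\Omega$, inserting $\Omega$ into an invariant gives an invariant, and the invariants of $V^{\otimes4}$ have the basis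
\[
\Omega_0=\Omega\otimes\Omega,\qquad \Omega_1=v_+\otimes\Omega\otimes v_--q\,v_-\otimes\Omega\otimes v_+ .
\]
At $q=0$ these become the monomials $+-+-$ and $++--$.

The cyclic shift of tensor factors sends $\Omega$ to $v_-\otimes v_+-q\,v_+\otimes v_-$, which is not a multiple of $\Omega$ unless $q^2=1$. The remedy is a twist: let $R(v_\pm\otimes x)=q^{\pm1}x\otimes v_\pm$. Then
\[
R\Omega_0=q\,v_-\otimes\Omega\otimes v_+-v_+\otimes\Omega\otimes v_-=-\Omega_1 .
\]
Also $R^2\Omega_0=\Omega_0$, because $R^2$ moves the first two factors to the end and the twists $q$ and $q^{-1}$ cancel; hence $R\Omega_1=-\Omega_0$. So $R$ acts on invariants as $\kappa$ times the permutation $\operatorname{row}$, and the number of fixed points of $\operatorname{row}^k$ is $\kappa^k\operatorname{Tr}R^k$.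

At $q=1$, $R$ is the plain cyclic shift on $(\mathbb C^2)^{\otimes4}$, and its trace on $SU(2)$-invariants is an integral over the group. The $k$-th power of the shift has $m$ cycles of length $d$, so the integrand is $\operatorname{tr}(g^d)^m=(y^d+y^{-d})^m$, where $y^{\pm1}$ are the eigenvalues of $g$. The integral of a symmetric Laurent polynomial in $y$ is the coefficient of $y^0$ minus the coefficient of $y^2$. This gives $6-4=2$ for $d=1$, $2-0=2$ for $d=2$, and $0-0=0$ for $d=4$, the values of $1+x^2$ at $1$, $-1$ and $\pm\sqrt{-1}$.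

For general $\ell$ we do not write down a basis that $R$ permutes up to sign. We only show that $R$ does so at $q=0$, and we pass from $q=0$ to $q=1$ because an operator of finite order has a trace that cannot vary with $q$.

\section{Fans of Dyck paths and promotion}\label{sec:fans}

\subsection{Files and fans}
Give $(i,j)\in\triangle_n$ the coordinates $t=p+j-i$, its \emph{file}, and $v=i+j-n$, its \emph{rank}. Then $t+v=2j+1$, $t-v=2n+1-2i$ and $N-t-v=2n+1-2j$. The conditions $i+j>n$, $i\le n$, $j\le n$ define $\triangle_n$, so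
\[
\triangle_n=\{(t,v): v\ge1,\ v\equiv t+1\ (\mathrm{mod}\ 2),\ v+1\le\min(t,N-t)\}.
\]
The covers are $(t\pm1,v-1)\lessdot(t,v)$. If $v\ge2$, both $(t-1,v-1)$ and $(t+1,v-1)$ lie in $\triangle_n$. Consequently each file is a chain.

An \emph{$\ell$-fan} is a sequence $\lambda=(\lambda_0,\dots,\lambda_N)$ of dominant vectors in $\mathbb Z^\ell$ with $\lambda_0=\lambda_N=0$ and $\lambda_{t+1}-\lambda_t\in\{\pm1\}^\ell$. Its rows $t\mapsto\lambda_{t,i}$ are $\ell$ Dyck paths of length $N$, each weakly below the previous one. All entries of $\lambda_t$ are congruent to $t$ modulo $2$ and at most $\min(t,N-t)$; in particular $\lambda_1=\lambda_{N-1}=\mathbf 1$.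

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,0)--(8,0);
\foreach \t in {0,...,8} \node[below] at (\t,0) {\small $\t$};
\draw[gray!60] (2,1)--(3,2)--(4,1)--(5,2)--(6,1) (3,2)--(4,3)--(5,2);
\draw[very thick] (0,0.07)--(3,3.07)--(4,2.07)--(5,3.07)--(8,0.07);
\draw[very thick,dashed] (0,-0.07)--(2,1.93)--(4,-0.07)--(6,1.93)--(8,-0.07);
\foreach \t/\v/\s in {2/1/2,4/1/1,6/1/2,3/2/1,5/2/1,4/3/0}
  \node[circle,draw,fill=white,inner sep=1.5pt] at (\t,\v) {\small $\s$};
\end{tikzpicture}
\caption{The poset $\triangle_3$ drawn with each element at (file, rank), and a fan of two Dyck paths of length $8$ (solid and dashed). Each element is labeled by the number of paths passing above it; the labels form a $2$-bounded $\triangle_3$-partition.}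
\label{fig:fan}
\end{figure}

\begin{lemma}\label{lem:bij}
The map $\lambda\mapsto\sigma$ with $\sigma(t,v)=\#\{i:\lambda_{t,i}\ge v+1\}$ is a bijection from the $\ell$-fans to $\mathcal A^\ell(\triangle_n)$ \emph{(Figure~\ref{fig:fan})}.
\end{lemma}

\begin{proof}
The map $\sigma$ is order-reversing, because $\lambda_{t,i}\ge v+1$ implies $\lambda_{t\pm1,i}\ge v$. Conversely, given $\sigma$, let $I_i=\{\sigma\ge i\}$ for $1\le i\le\ell$; these are down-sets with $I_1\supseteq I_2\supseteq\cdots$. Put
\[
\lambda_{t,i}=(t\bmod2)+2\,\#(I_i\cap\text{file }t)\qquad(0\le t\le N).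
\]
Then $\lambda_t$ is dominant and $\lambda_0=\lambda_N=0$. The ranks in file $t$ are $1,3,\dots$ for $t$ even and $2,4,\dots$ for $t$ odd, and $I_i$ meets the file in an initial segment. So $\lambda_{t,i}=1+\max\{v:(t,v)\in I_i\}$ when this segment is nonempty, and for $(t,v)\in\triangle_n$,
\begin{equation}\label{eq:below}
\lambda_{t,i}\ge v+1\iff(t,v)\in I_i .
\end{equation}
We claim $\lambda_{t',i}\ge\lambda_{t,i}-1$ for $t'=t\pm1$. If the segment is empty, $\lambda_{t,i}\le1$. Otherwise let $v$ be its largest rank. If $v\ge2$, then $(t',v-1)\in I_i$ and $\lambda_{t',i}\ge v$ by \eqref{eq:below}. If $v=1$, then $\lambda_{t,i}=2$ and $t'$ is odd, so $\lambda_{t',i}\ge1$. Exchanging $t$ and $t'$ gives $|\lambda_{t',i}-\lambda_{t,i}|\le1$, and the difference is odd. So $\lambda$ is a fan, and by \eqref{eq:below} it is mapped to $\sigma$. Finally, start from a fan $\lambda$ with image $\sigma$. By dominance $I_i=\{(t,v):\lambda_{t,i}\ge v+1\}$, which has $\lfloor\lambda_{t,i}/2\rfloor$ elements in file $t$ because $\lambda_{t,i}\le\min(t,N-t)$;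 so the construction returns $\lambda$.
\end{proof}

\subsection{Toggling a file}
A single toggle has no simple description on fans, since $\sigma(t,v)$ mixes all rows. The product of all toggles in a file does. For $1\le t\le N-1$ let $\tau_{[t]}$ be the product of the toggles in file $t$; they commute, since no two elements of a file are in a cover relation. Files $1$ and $N-1$ are empty.

\begin{lemma}\label{lem:file}
On fans, $\tau_{[t]}$ replaces $\lambda_t$ by $\operatorname{dom}(\nu)$, where $\nu=\lambda_{t-1}+\lambda_{t+1}-\lambda_t$, and fixes the other $\lambda_{t'}$.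
\end{lemma}

\begin{proof}
Let $(t,v)\in\triangle_n$. By dominance the sets $\{i:\lambda_{t',i}\ge c\}$ are initial segments of $\{1,\dots,\ell\}$, so the minimum of two such counts is the size of the intersection and the maximum is the size of the union. Hence the minimum in the toggle at $(t,v)$ is $\#\{i:\lambda_{t-1,i}\ge v\text{ and }\lambda_{t+1,i}\ge v\}$; for $v=1$ there are no lower covers, and this count is $\ell$ as required because $t\pm1$ is odd. The maximum is $\#\{i:\lambda_{t-1,i}\ge v+2\text{ or }\lambda_{t+1,i}\ge v+2\}$; if $(t',v+1)\notin\triangle_n$ for $t'=t\pm1$, then $\lambda_{t',i}\le\min(t',N-t')<v+2$ and $t'$ contributes nothing.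

Fix $i$ and put $a=\lambda_{t-1,i}$, $a'=\lambda_{t+1,i}$, $c=\lambda_{t,i}$. Then $a\equiv a'\equiv v\pmod 2$ and $|a-a'|\in\{0,2\}$. We claim
\[
[a\ge v\text{ and }a'\ge v]+[a\ge v+2\text{ or }a'\ge v+2]-[c\ge v+1]=[\nu_i\ge v+1].
\]
If $a=a'=v$, then $c=v\pm1$, $\nu_i=2v-c$, and both sides equal $[c=v-1]$. If $a=a'\ge v+2$, then $c,\nu_i\ge v+1$ and the identity reads $1+1-1=1$. If $a=a'\le v-2$, then $c,\nu_i\le v-1$ and all terms vanish. If $\{a,a'\}=\{a_0,a_0+2\}$, then $c=\nu_i=a_0+1$ and all four terms equal $[a_0\ge v]$.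

From $c\le\min(a,a')+1$ we get $\nu_i\ge\max(a,a')-1\ge-1$, so $[\nu_i\ge v+1]=[|\nu_i|\ge v+1]$ as $v\ge1$. Summing over $i$, the toggled value at $(t,v)$ is $\#\{i:|\nu_i|\ge v+1\}$. Finally $|\nu_i|\equiv t\pmod2$, and $|\nu_i|\le\min(t,N-t)$ because $\nu_i\le\min(a+1,a'+1)$, $a\le t-1$ and $a'\le N-t-1$. A dominant vector with entries of this parity and size is determined by the counts of entries $\ge v+1$ for $(t,v)$ in the file, so the new $\lambda_t$ is $\operatorname{dom}(\nu)$. For $t=1$ and $t=N-1$ the same bounds give $\operatorname{dom}(\nu)=\mathbf 1=\lambda_t$.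
\end{proof}

Define \emph{promotion} by $\operatorname{Pro}=\tau_{[N-1]}\circ\dots\circ\tau_{[1]}$. When file $t$ is toggled, file $t-1$ is already new and file $t+1$ is still old. So $\Lambda=\operatorname{Pro}(\lambda)$ is given by
\begin{equation}\label{eq:pro}
\Lambda_0=\Lambda_N=0,\qquad\Lambda_t=\operatorname{dom}(\Lambda_{t-1}+\lambda_{t+1}-\lambda_t)\quad(1\le t\le N-1).
\end{equation}

\begin{example}\label{ex:dyck}
Let $\ell=1$ and let $t_0$ be the first return of the Dyck path $\lambda$ to $0$. The recursion \eqref{eq:pro} gives $\Lambda_t=\lambda_{t+1}-1$ for $t\le t_0-2$, then $\Lambda_{t_0-1}=|{-1}|=1$, and $\Lambda_t=\lambda_{t+1}+1$ for $t_0-1\le t\le N-1$. So $\operatorname{Pro}$ deletes the first up step, turns the down step matched with it into an up step, and appends a down step, which is matched with the new up step. On the noncrossing matching of up steps with down steps this is the rotation that moves position $j$ to $j-1$ modulo $N$.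
\end{example}

\subsection{Rowmotion is conjugate to promotion}

\begin{lemma}\label{lem:cox}
Let $g_1,\dots,g_M$ be group elements with $g_ig_j=g_jg_i$ for $|i-j|\ge2$. Then all products that contain each $g_i$ exactly once are conjugate.
\end{lemma}

\begin{proof}
Consider two moves on words: \emph{commutations}, which exchange adjacent letters $g_i,g_j$ with $|i-j|\ge2$, and \emph{shifts}, which move the last letter to the front. The first preserve the product and the second conjugate it; repeated shifts give every cyclic rotation of a word. We show by induction on $M$ that every word containing each letter once can be brought to $g_1\cdots g_M$. For $M=1$ there is nothing to do. Rotate the word into the form $xg_M$. By induction $x$ can be brought to $g_1\cdots g_{M-1}$, and it suffices to imitate each move on $x$ in the presence of the final $g_M$. Commutations carry over unchanged. Consider a shift $yg_i\to g_iy$. If $i\ne M-1$, use $yg_ig_M\to yg_Mg_i\to g_iyg_M$. If $i=M-1$, all letters of $y$ commute with $g_M$; rotate $yg_{M-1}g_M$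 to $g_{M-1}g_My$ and commute to $g_{M-1}yg_M$.
\end{proof}

\begin{proposition}[Striker--Williams]\label{prop:conj}
The maps $\operatorname{row}$ and $\operatorname{Pro}$ are conjugate. Hence $\operatorname{row}^k$ and $\operatorname{Pro}^k$ have the same number of fixed points for every $k$.
\end{proposition}

\begin{proof}
Let $\tau^{(v)}$ be the product of the toggles of rank $v$. Ordering by rank is a linear extension, so $\operatorname{row}=\tau^{(1)}\circ\dots\circ\tau^{(n)}$. Covers join adjacent ranks and adjacent files only, so Lemma~\ref{lem:cox} applies to the $\tau^{(v)}$ and to the $\tau_{[t]}$. It shows that $\operatorname{row}$ is conjugate to $\prod_{v\text{ odd}}\tau^{(v)}\prod_{v\text{ even}}\tau^{(v)}$ and $\operatorname{Pro}$ to $\prod_{t\text{ even}}\tau_{[t]}\prod_{t\text{ odd}}\tau_{[t]}$. Since $v\equiv t+1\pmod2$, the elements of odd rank are those of even file; their toggles commute pairwise, and so do those of even rank. The two products are therefore equal.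
\end{proof}

\section{The spin module and its crystal}\label{sec:spin}

A fan is a walk with steps in $\{\pm1\}^\ell$ that stays dominant. The vectors $b/2$ with $b\in\{\pm1\}^\ell$ are the weights of the spin representation of $\mathfrak g=\mathfrak{so}_{2\ell+1}(\mathbb C)$, and dominance is dominance for its Weyl group $W$. This section recalls what we need to turn this coincidence into a basis of invariants.

\subsection{Root data and the quantum group}
Let $e_1,\dots,e_\ell$ be the standard basis of $\mathbb R^\ell$, with $(e_i,e_j)=2\delta_{ij}$. The simple roots are $\alpha_i=e_i-e_{i+1}$ for $i<\ell$ and $\alpha_\ell=e_\ell$, and $\langle\alpha_i^\vee,\mu\rangle=2(\alpha_i,\mu)/(\alpha_i,\alpha_i)$. The reflection $s_i\mu=\mu-\langle\alpha_i^\vee,\mu\rangle\alpha_i$ exchanges coordinates $i,i+1$ for $i<\ell$ and changes the sign of the last coordinate for $i=\ell$. The Cartan integers $a_{ij}=\langle\alpha_i^\vee,\alpha_j\rangle$ lie in $\{0,-1,-2\}$ for $i\ne j$, and $a_{ij}=0$ if and only if $a_{ji}=0$. The Weyl vector is $\rho=\sum_i\rho_ie_i$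 with $\rho_i=\ell-i+\frac12$; it has $\langle\alpha_i^\vee,\rho\rangle=1$ for all $i$. Put $q_i=q^{(\alpha_i,\alpha_i)/2}=q^{(\rho,\alpha_i)}$. Since we double weights, we set
\[
D_i(x)=\langle\alpha_i^\vee,x/2\rangle=\begin{cases}(x_i-x_{i+1})/2,&i<\ell,\\ x_\ell,&i=\ell.\end{cases}
\]
A vector $x$ is dominant if and only if $D_i(x)\ge0$ for all $i$.

The algebra $U=U_q(\mathfrak g)$ over $\mathbb Q(q)$ has generators $E_i,F_i,K_i^{\pm1}$ with commuting $K_i$ and relations
\[
K_iE_jK_i^{-1}=q_i^{a_{ij}}E_j,\qquad K_iF_jK_i^{-1}=q_i^{-a_{ij}}F_j,\qquad E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},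
\]
and, for $i\ne j$, the Serre relations $\sum_{s=0}^{1-a_{ij}}(-1)^sE_i^{(s)}E_jE_i^{(1-a_{ij}-s)}=0$ and the same with $F$ in place of $E$. Here $E_i^{(s)}=E_i^s/[s]_{q_i}!$ and $[s]_{q_i}=(q_i^s-q_i^{-s})/(q_i-q_i^{-1})$. Tensor products are modules through
\[
\Delta E_i=E_i\otimes K_i^{-1}+1\otimes E_i,\qquad\Delta F_i=F_i\otimes1+K_i\otimes F_i,\qquad\Delta K_i=K_i\otimes K_i .
\]
All modules are finite-dimensional direct sums of weight spaces, with $K_i$ acting by $q_i^{\langle\alpha_i^\vee,\mu\rangle}$ in weight $\mu$. Over the subalgebra $U_i\cong U_{q_i}(\mathfrak{sl}_2)$ generated by $E_i,F_i,K_i^{\pm1}$, such a module is a direct sum of simple modules, each with basis $x,F_i^{(1)}x,\dots,F_i^{(c)}x$, where $E_ix=0$ and $x$ has weight $\mu$ with $\langle\alpha_i^\vee,\mu\rangle=c$. An \emph{invariant} is a vector of weight $0$ killed by all $E_i$; by this description it is also killed by all $F_i$.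

\subsection{The spin module}
Let $B=\{\pm1\}^\ell$. The property of $B$ that is used again and again is that $D_i(b)\in\{0,\pm1\}$ for all $b\in B$ and all $i$. Let $V=\bigoplus_{b\in B}\mathbb Q(q)v_b$, with $v_b$ of weight $b/2$, and
\[
K_iv_b=q_i^{D_i(b)}v_b,\qquad E_iv_b=[D_i(b)=-1]\,v_{s_ib},\qquad F_iv_b=[D_i(b)=1]\,v_{s_ib}.
\]

\begin{lemma}\label{lem:module}
These formulas make $V$ a $U$-module.
\end{lemma}

\begin{proof}
The operator $E_j$ raises the weight by $\alpha_j$ and $F_j$ lowers it by $\alpha_j$, which gives the relations with the $K_i$. The commutator $E_iF_i-F_iE_i$ acts on $v_b$ by $D_i(b)=[D_i(b)]_{q_i}$. Let $i\ne j$. If $E_iF_jv_b\ne0$, then $D_j(b)=1$ and $D_i(b)-a_{ij}=-1$; as $a_{ij}\le0$ and $D_i(b)\ge-1$, this forces $a_{ij}=0$ and $D_i(b)=-1$. If $F_jE_iv_b\ne0$, then $D_i(b)=-1$ and $D_j(b)+a_{ji}=1$, which forces $a_{ji}=0$ and $D_j(b)=1$. The conditions are the same, and when they hold both vectors are $v_{s_is_jb}$. For the Serre relations note $E_i^2=0$. If $a_{ij}=0$, both $E_iE_jv_b$ and $E_jE_iv_b$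 equal $[D_i(b)=D_j(b)=-1]\,v_{s_is_jb}$. If $a_{ij}=-1$, the only term without $E_i^2$ is $E_iE_jE_i$; if $E_iE_jE_iv_b\ne0$, then $D_i$ takes the values $-1$, $1$, $1+a_{ij}=0$ along the way, and the last $E_i$ needs the value $-1$. If $a_{ij}=-2$, every term contains $E_i^2$. Replacing $b$ by $-b$ exchanges the formulas for $E_i$ and $F_i$, so the relations for the $F_i$ follow.
\end{proof}

The same formulas and the same verification at $q=1$ define a $\mathfrak g$-module $V_{\mathrm{cl}}$, the spin representation, with weights $b/2$, each of multiplicity one.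

\begin{lemma}\label{lem:chain}
For each $b\in B$ there is a chain $\mathbf 1=b^0,b^1,\dots,b^h=b$ with $b^j=s_{i_j}b^{j-1}$ and $D_{i_j}(b^{j-1})=1$. Its length $h=h(b)$ is the height of $(\mathbf 1-b)/2=\alpha_{i_1}+\dots+\alpha_{i_h}$, and $h(-\mathbf 1)=\ell(\ell+1)/2$.
\end{lemma}

\begin{proof}
If $b\ne\mathbf 1$, let $i$ be the last position with $b_i=-1$. Then $D_i(b)=-1$, and $s_ib$ has weight $b/2+\alpha_i$. The height increases at each such step, so the process ends, and it can end only at $\mathbf 1$; read backwards it is the chain. Finally $e_i=\alpha_i+\dots+\alpha_\ell$ has height $\ell-i+1$, so $e_1+\dots+e_\ell$ has height $\ell(\ell+1)/2$.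
\end{proof}

\subsection{Crystal bases}
On a module $M$ the \emph{Kashiwara operators} $\tilde e_i,\tilde f_i$ are the linear maps with $\tilde e_iF_i^{(s)}x=F_i^{(s-1)}x$ and $\tilde f_iF_i^{(s)}x=F_i^{(s+1)}x$ on each simple $U_i$-summand as above, where $F_i^{(-1)}=0$. Let $A\subset\mathbb Q(q)$ be the ring of functions regular at $q=0$. A \emph{crystal base} of $M$ is a pair $(\mathcal L,\mathcal B)$, where $\mathcal L$ is a free $A$-submodule with $\mathbb Q(q)\otimes_A\mathcal L=M$ and $\mathcal B$ is a $\mathbb Q$-basis of $\mathcal L/q\mathcal L$, both compatible with the weight decomposition, such that $\tilde e_i,\tilde f_i$ preserve $\mathcal L$, the induced maps send $\mathcal B$ to $\mathcal B\cup\{0\}$, and $\tilde f_ix=y\iff\tilde e_iy=x$ for $x,y\in\mathcal B$. For $x\in\mathcal B$ let $\varepsilon_i(x)$ and $\varphi_i(x)$ be the largest $s$ with $\tilde e_i^sx\ne0$ and $\tilde f_i^sx\ne0$; then $\varphi_i(x)=\varepsilon_i(x)+\langle\alpha_i^\vee,\operatorname{wt}x\rangle$. An element is \emph{highest weight} if all $\varepsilon_i$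 vanish. The \emph{components} of $\mathcal B$ are the classes of the equivalence relation generated by $x\sim\tilde e_ix$. For dominant $\mu$, let $V(\mu)$ be the simple module with highest weight vector $v_\mu$, let $\mathcal L(\mu)$ be the $A$-span of the vectors $\tilde f_{i_1}\cdots\tilde f_{i_s}v_\mu$, and let $\mathcal B(\mu)$ be the set of their nonzero classes modulo $q$. We use two theorems of Kashiwara \cite{Kas}.
\begin{itemize}
\item[(K1)] With the coproduct above, the tensor product of crystal bases is a crystal base, and $\tilde e_i(x\otimes y)=\tilde e_ix\otimes y$ if $\varphi_i(x)\ge\varepsilon_i(y)$, $\tilde e_i(x\otimes y)=x\otimes\tilde e_iy$ otherwise, and $\varepsilon_i(x\otimes y)=\max\big(\varepsilon_i(x),\varepsilon_i(y)-\langle\alpha_i^\vee,\operatorname{wt}x\rangle\big)$.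
\item[(K2)] If $(\mathcal L,\mathcal B)$ is a crystal base of $M$, there is an isomorphism $M\cong\bigoplus_jV(\mu_j)$ carrying $(\mathcal L,\mathcal B)$ to $\bigoplus_j(\mathcal L(\mu_j),\mathcal B(\mu_j))$.
\end{itemize}
By (K2) the components of $\mathcal B$ are the $\mathcal B(\mu_j)$. Each contains exactly one highest weight element, because $y=\tilde f_ix\ne0$ has $\tilde e_iy=x\ne0$. We write $\operatorname{high}(x)$ for the highest weight element in the component of $x$.

In $V$ the simple $U_i$-summands are spanned by one vector $v_b$ or by a pair $v_b,v_{s_ib}$, so $\tilde e_i=E_i$ and $\tilde f_i=F_i$, and $(\bigoplus_bAv_b,\{v_b\})$ is a crystal base with crystal $B$. By (K1), the $A$-span of the monomials $v_{b_1}\otimes\dots\otimes v_{b_L}$ and the set of \emph{words} $b_1\otimes\dots\otimes b_L$ form a crystal base of $V^{\otimes L}$, and the rule in (K1) holds for every way of cutting a word in two. Encode a word by its \emph{path} $X(t)=b_1+\dots+b_t$, $0\le t\le L$. Each $D_i(X(t))$ changes by $0$ or $\pm1$ at each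 step.

\begin{lemma}\label{lem:C}
Let $X$ be the path of a word $b_1\otimes\dots\otimes b_L$, and write $D_i(t)=D_i(X(t))$.
\begin{itemize}
\item[(C1)] $\varepsilon_i(X)=-\min_{0\le t\le L}D_i(t)$. So a word is highest weight if and only if $X(t)$ is dominant for all $t$, and the highest weight words of weight $0$ and length $N$ are the $\ell$-fans.
\item[(C2)] If $\varepsilon_i(X)=1$ and $t_0$ is the first time with $D_i(t_0)=-1$, then $\tilde e_i$ replaces $b_{t_0}$ by $s_ib_{t_0}$. That is, it adds $2\alpha_i$ to $X(t)$ for all $t\ge t_0$.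
\end{itemize}
\end{lemma}

\begin{proof}
Iterating (K1) gives $\varepsilon_i(X)=\max_{1\le t\le L}(\varepsilon_i(b_t)-D_i(t-1))$. If $\varepsilon_i(b_t)=1$, then $D_i(t)=D_i(t-1)-1$; if $\varepsilon_i(b_t)=0$, then $D_i(t)\ge D_i(t-1)$. In both cases $\varepsilon_i(b_t)-D_i(t-1)=-\min(D_i(t-1),D_i(t))$, which proves (C1). For (C2) cut the word as $x\otimes y$ after position $t_0$. By (C1), $\varphi_i(x)=\varepsilon_i(x)+D_i(t_0)=1-1=0$, and $\varepsilon_i(y)=0$ because $D_i(t)\ge-1=D_i(t_0)$ for $t\ge t_0$. So $\tilde e_i$ acts on $x$. Write $x=x'\otimes b_{t_0}$. Then $\varphi_i(x')=0+D_i(t_0-1)=0<1=\varepsilon_i(b_{t_0})$, so $\tilde e_i$ acts on $b_{t_0}$.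
\end{proof}

Let $\operatorname{Inv}$ be the space of invariants of $V^{\otimes N}$ and $\mathcal L$ the $A$-span of the monomials.

\begin{corollary}\label{cor:inv}
The module $\operatorname{Inv}\cap\mathcal L$ is free over $A$ and spans $\operatorname{Inv}$. Its reduction modulo $q$ embeds in $\mathcal L/q\mathcal L$, and the image has the fans as a basis. In particular $\dim\operatorname{Inv}$ is the number of fans.
\end{corollary}

\begin{proof}
In the decomposition (K2), $\operatorname{Inv}$ is the sum of the summands with $\mu_j=0$, and $\operatorname{Inv}\cap\mathcal L$ is the sum of the corresponding $\mathcal L(0)\cong A$, a direct summand of $\mathcal L$. The corresponding elements of the crystal are the highest weight words of weight $0$, which are the fans by (C1).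
\end{proof}

\section{Promotion through raising operators}\label{sec:pro}

The first letter of a fan is $\mathbf 1$ and the last is $-\mathbf 1$. Example~\ref{ex:dyck} says, for $\ell=1$, that promotion deletes the first letter, applies $\tilde e_1$ once, and appends $-\mathbf 1$. This holds for all $\ell$ in the following form.

\begin{proposition}\label{prop:pro}
Let $\mathbf 1\otimes u$ be the word of a fan $\lambda$. The path $Q$ of $\operatorname{high}(u)$ satisfies $Q(0)=0$ and
\[
Q(t)=\operatorname{dom}\big(Q(t-1)+\lambda_{t+1}-\lambda_t\big)\qquad(1\le t\le N-1).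
\]
Hence $\operatorname{high}(u)\otimes(-\mathbf 1)$ is the word of $\operatorname{Pro}(\lambda)$.
\end{proposition}

The difficulty is that the recursion is local in $t$, while each raising operator chooses its position by looking at the whole word. We apply the raising operators in rounds, called passes, each of which moves a bump of height $2$ upward through the rows. Then we show that a pass changes the step at time $t$ by an element of $W$ that fixes the final vector $Q(t-1)$.

Let $\mathcal P$ be the set of paths $P$ on $0\le t\le N-1$ with $P(0)=0$, steps in $B$, and $P_1\ge\dots\ge P_\ell\ge-1$ at all times. The path of $u$ is $P(t)=\lambda_{t+1}-\mathbf 1$, which lies in $\mathcal P$. All coordinates of $P(t)$ are congruent to $t$ modulo $2$. For $P\in\mathcal P$ define, with $\min\emptyset=\infty$,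
\[
T_\ell=\min\{t:P_\ell(t)=-1\},\qquad T_i=\min\{t\ge T_{i+1}:P_i(t)=P_{i+1}(t)\}\quad(i<\ell).
\]
Then $T_1\ge\dots\ge T_\ell\ge1$. Let $r(t)=\min\{i:T_i\le t\}$, or $\ell+1$ if there is no such $i$. So $\{i:T_i\le t\}=\{r(t),\dots,\ell\}$, the function $r$ is weakly decreasing, and $r(0)=\ell+1$. With $e_{\ell+1}=0$ put
\[
\operatorname{pass}(P)(t)=P(t)+2e_{r(t)} .
\]
The bump enters row $\ell$ when that row reaches $-1$, and it climbs from row $i+1$ to row $i$ at the first moment when it would otherwise put row $i+1$ above row $i$.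

\begin{example}\label{ex:pass}
Let $n=1$, $\ell=2$ and $\lambda=\big(0,(1,1),(2,0),(1,1),0\big)$, the fan of $\sigma=1$. Two passes are nontrivial:
\[
\begin{array}{c|cccc|c}
 & t=0&t=1&t=2&t=3& r(0),\dots,r(3)\\\hline
P&(0,0)&(1,-1)&(0,0)&(-1,-1)&3,2,1,1\\
\operatorname{pass}P&(0,0)&(1,1)&(2,0)&(1,-1)&3,3,3,2\\
\operatorname{pass}^2P&(0,0)&(1,1)&(2,0)&(1,1)&3,3,3,3
\end{array}
\]
The last row is $Q$, and $\operatorname{Pro}(\lambda)=\lambda$. The first pass changes the step at $t=2$ from $(-1,1)$ to $(1,-1)$ by the transposition, which fixes $Q(1)=(1,1)$. The second changes the step at $t=3$ from $(-1,-1)$ to $(-1,1)$ by a sign change in row $2$, which fixes $Q(2)=(2,0)$.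
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:pro}]
\emph{Step 1: there is room for the bump.} Let $P\in\mathcal P$. If $r(t)=i$ with $1<i\le\ell$, then $T_i\le t<T_{i-1}$, so $P_{i-1}(t)\ne P_i(t)$, and by parity $P_{i-1}(t)\ge P_i(t)+2$. If $r(t)=\ell+1$, then $t<T_\ell$ and $P_\ell(t)\ge0$. In particular the rows of $\operatorname{pass}(P)$ are weakly decreasing and at least $-1$ at all times.

\emph{Step 2: a pass is a product of raising operators.} Let $P^{[i]}(t)=P(t)+2e_{\max(r(t),i)}$, so $P^{[\ell+1]}=P$ and $P^{[1]}=\operatorname{pass}(P)$. The difference $P^{[i]}-P^{[i+1]}$ is $2(e_i-e_{i+1})=2\alpha_i$ for $t\ge T_i$ and $0$ before; for $i=\ell$ this uses $e_{\ell+1}=0$. Suppose $P^{[i+1]}$ is the path of a word. If $T_i=\infty$, then $P^{[i]}=P^{[i+1]}$. Let $T_i<\infty$. In $P^{[i+1]}$ the rows $\le i$ are those of $P$, and for $i<\ell$ row $i+1$ is raised by $2$ exactly when $t\ge T_{i+1}$. So along $P^{[i+1]}$ the function $D_i$ equals $P_\ell$ if $i=\ell$ and $(P_i-P_{i+1})/2-[t\ge T_{i+1}]$ if $i<\ell$.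 In both cases it is at least $-1$ and takes the value $-1$ first at $T_i$. By (C1) and (C2), $P^{[i]}=\tilde e_iP^{[i+1]}$. So $\operatorname{pass}(P)$ is the path of a word in the component of $P$, and it lies in $\mathcal P$ by Step 1.

Let $P^{(0)}$ be the path of $u$, $P^{(j+1)}=\operatorname{pass}(P^{(j)})$, and let $r^{(j)},T_i^{(j)}$ belong to $P^{(j)}$. A nontrivial pass raises the weight, so the sequence stabilizes. If a pass is trivial, then $r\equiv\ell+1$, so $P_\ell\ge0$ and the path is dominant. By (C1) the limit is $Q$.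

\emph{Step 3: a pass acts on each step by a reflection.} Fix $t\ge1$ and $j$. Let $a=r^{(j)}(t-1)\ge a'=r^{(j)}(t)$ and $\beta^{(j)}=P^{(j)}(t)-P^{(j)}(t-1)$, so $\beta^{(j+1)}=\beta^{(j)}+2e_{a'}-2e_a$. We find $w_j\in W$ that involves only rows $\le a$, fixes $P^{(j+1)}(t-1)$, and has $\beta^{(j+1)}=w_j\beta^{(j)}$. If $a=a'$, take $w_j=1$. Let $a>a'$ and drop the index $j$ from $P^{(j)}$, $\beta^{(j)}$, $T^{(j)}$. Then $T_i=t$ for $a'\le i<a$.

Suppose $a\le\ell$. Then $P(t)$ is constant on rows $a',\dots,a$. By Step 1, $P_{a-1}(t-1)\ge P_a(t-1)+2$, while the two rows agree at time $t$. So equality holds, $\beta_{a-1}=-1$ and $\beta_a=1$. For $a'\le i<a-1$ we have $P_i(t-1)\ge P_{a-1}(t-1)=P_{a-1}(t)+1=P_i(t)+1$, so equality holds and $\beta_i=-1$. Thus $P^{(j+1)}(t-1)=P(t-1)+2e_a$ is constant on rows $a',\dots,a$, and the transposition $w_j=(a'\ a)$ has the required properties, since $\beta_{a'}=-1$ and $\beta_a=1$.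

Suppose $a=\ell+1$. Then $P(t)$ equals $-1$ on rows $a',\dots,\ell$. By Step 1 these rows are $\ge0$ at time $t-1$, so they are $0$ there and $\beta_{a'}=-1$. Thus $P^{(j+1)}(t-1)=P(t-1)$ vanishes in row $a'$, and the sign change in row $a'$ has the required properties.

\emph{Step 4: later bumps stay in lower rows.} We claim that $r^{(j+1)}(t)=\ell+1$ if $r^{(j)}(t)=\ell+1$, and $r^{(j+1)}(t)>r^{(j)}(t)$ if $r^{(j)}(t)\le\ell$. In the first case $r^{(j)}=\ell+1$ on $[0,t]$, so $P^{(j+1)}=P^{(j)}$ there and row $\ell$ is $\ge0$; hence $T_\ell^{(j+1)}>t$. For the second case use induction on $t$; it does not occur for $t=0$. Let $i=r^{(j)}(t)\le\ell$. Since $r^{(j)}(t-1)\ge i$, the induction hypothesis or the first case gives $r^{(j+1)}(t-1)>i$. If $r^{(j+1)}(t)\le i$, then $T_i^{(j+1)}=t$. For $i<\ell$ this means $P_i^{(j+1)}(t)=P_{i+1}^{(j+1)}(t)$, but $P_i^{(j+1)}(t)=P_i^{(j)}(t)+2>P_{i+1}^{(j)}(t)=P_{i+1}^{(j+1)}(t)$. For $i=\ell$ it means $P_\ell^{(j+1)}(t)=-1$, but $P_\ell^{(j+1)}(t)=P_\ell^{(j)}(t)+2\ge1$. Both are contradictions.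

\emph{Step 5: conclusion.} We have $Q(t-1)-P^{(j+1)}(t-1)=2\sum_{j'>j}e_{r^{(j')}(t-1)}$. By Step 4 this vanishes in all rows $\le a=r^{(j)}(t-1)$, and entirely if $a=\ell+1$. So $w_j$ fixes $Q(t-1)$ for every $j$. Let $w=\cdots w_1w_0$, a finite product. Then $Q(t)=Q(t-1)+w\beta^{(0)}=w\big(Q(t-1)+\beta^{(0)}\big)$ with $\beta^{(0)}=\lambda_{t+1}-\lambda_t$, and $Q(t)$ is dominant. This is the recursion. By \eqref{eq:pro}, $Q(t)=\Lambda_t$ for $t\le N-1$, where $\Lambda=\operatorname{Pro}(\lambda)$, and the last letter of the fan $\Lambda$ is $-\mathbf 1$.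
\end{proof}

\begin{remark}
The bound $P_\ell\ge-1$, which comes from the dominance of $\lambda$, is what allows (C2) in Step 2. Without it the recursion fails: for $\ell=1$ and $u=-\otimes-$ we have $\operatorname{high}(u)=+\otimes+$ with path $0,1,2$, while the recursion gives $0,1,0$.
\end{remark}

\section{Fixed points as traces}\label{sec:rot}

Let $\operatorname{cyc}$ be the cyclic shift $x_1\otimes x_2\otimes\dots\otimes x_N\mapsto x_2\otimes\dots\otimes x_N\otimes x_1$ on $V_{\mathrm{cl}}^{\otimes N}$.

\begin{proposition}\label{prop:trace}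
For all $k\in\mathbb Z$, $\ \#\operatorname{Fix}(\operatorname{Pro}^k)=\kappa^k\operatorname{Tr}\big(\operatorname{cyc}^k\mid(V_{\mathrm{cl}}^{\otimes N})^{\mathfrak g}\big)$.
\end{proposition}

As in Section~\ref{sec:small}, the link between the two sides is a twisted shift. On $V^{\otimes N}=V\otimes V^{\otimes(N-1)}$ define
\[
R(v_b\otimes x)=q^{(\rho,b)}\,x\otimes v_b .
\]
The exponent $(\rho,b)=\sum_i2\rho_ib_i$ is an integer.

\begin{lemma}\label{lem:R}
$R$ maps $\operatorname{Inv}$ to itself, and $R^N=1$ on $\operatorname{Inv}$.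
\end{lemma}

\begin{proof}
Let $\Omega=\sum_bv_b\otimes x_b\in\operatorname{Inv}$; then $x_b$ has weight $-b/2$. If $D_i(b)=1$, then $K_i^{-1}x_{s_ib}=q_i^{-1}x_{s_ib}$. So the coefficient of $v_b$ in $E_i\Omega=0$ is $E_ix_b+[D_i(b)=1]\,q_i^{-1}x_{s_ib}$, and the coefficient of $v_b$ in $F_i\Omega=0$ is $[D_i(b)=-1]\,x_{s_ib}+q_i^{D_i(b)}F_ix_b$. Hence
\begin{equation}\label{eq:inv}
\begin{aligned}
&x_{s_ib}=-q_iE_ix_b\ \text{ and }\ F_ix_b=0&&\text{if }D_i(b)=1,\\
&E_ix_b=0&&\text{if }D_i(b)\ne1.
\end{aligned}
\end{equation}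
The coefficient of $v_b$, now in the last factor, in $E_iR(\Omega)$ is
\[
q^{(\rho,b)}q_i^{-D_i(b)}E_ix_b+[D_i(b)=1]\,q^{(\rho,s_ib)}x_{s_ib}.
\]
If $D_i(b)\ne1$ it vanishes by \eqref{eq:inv}. If $D_i(b)=1$, then $s_ib=b-2\alpha_i$, so $q^{(\rho,s_ib)}=q_i^{-2}q^{(\rho,b)}$, and the coefficient is $q^{(\rho,b)}(q_i^{-1}-q_i^{-2}q_i)E_ix_b=0$. This cancellation is the reason for the twist. So $R(\Omega)$ has weight $0$ and is killed by all $E_i$. Finally, $R^N$ multiplies a monomial by $q^{(\rho,b_1+\dots+b_N)}$, which is $1$ in weight $0$.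
\end{proof}

The twist has negative exponents, so $R$ does not preserve $\mathcal L$. It does preserve $\operatorname{Inv}\cap\mathcal L$, because in an invariant the component $x_b$ is divisible by a power of $q$ that compensates the twist.

\begin{lemma}\label{lem:R0}
$R$ preserves $\operatorname{Inv}\cap\mathcal L$, and the induced map $\bar R$ on the reduction modulo $q$ sends each fan $\lambda$ to $\kappa\cdot\operatorname{Pro}(\lambda)$.
\end{lemma}

\begin{proof}
Let $\Omega=\sum_bv_b\otimes x_b\in\operatorname{Inv}\cap\mathcal L$. Then all $x_b$ lie in the monomial lattice $\mathcal L'$ of $V^{\otimes(N-1)}$. For each $b$ fix a chain as in Lemma~\ref{lem:chain}, and consider a step with $i=i_j$ and $x=x_{b^{j-1}}$. The vector $x$ has $\alpha_i^\vee$-weight $-1$, and $F_ix=0$ by \eqref{eq:inv}. So it lies in a sum of two-dimensional simple $U_i$-modules, and $x=F_ix'$ with $E_ix'=0$ and $x'$ of $\alpha_i^\vee$-weight $1$. Hence $E_ix=x'=\tilde e_ix$, and \eqref{eq:inv} gives $x_{b^j}=-q_i\,\tilde e_ix_{b^{j-1}}$. Since $q_{i_1}\cdots q_{i_h}=q^{(\rho,\mathbf 1-b)/2}$,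
\[
x_b=(-1)^{h(b)}q^{(\rho,\mathbf 1-b)/2}\,y_b,\qquad y_b=\tilde e_{i_h}\cdots\tilde e_{i_1}x_{\mathbf 1}\in\mathcal L' .
\]
The exponent is positive for $b\ne\mathbf 1$, so $\Omega\equiv v_{\mathbf 1}\otimes x_{\mathbf 1}\pmod{q\mathcal L}$. Moreover
\[
R(\Omega)=\sum_b(-1)^{h(b)}q^{(\rho,\mathbf 1+b)/2}\,y_b\otimes v_b ,
\]
where $(\rho,\mathbf 1+b)/2=\sum_i\rho_i(1+b_i)\ge0$ with equality only for $b=-\mathbf 1$. So $R(\Omega)\in\mathcal L$, and since $(-1)^{h(-\mathbf 1)}=\kappa$,
\[
R(\Omega)\equiv\kappa\,y_{-\mathbf 1}\otimes v_{-\mathbf 1}\pmod{q\mathcal L}.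
\]
As $R^N=1$ on $\operatorname{Inv}$, the map $\bar R$ is invertible. Let $\Omega$ reduce to a fan $\mathbf 1\otimes u$. Then $x_{\mathbf 1}$ reduces to $u$, and $y_{-\mathbf 1}$ reduces to $u'=\tilde e_{i_h}\cdots\tilde e_{i_1}u$ with $h=h(-\mathbf 1)$, which is a word or $0$. The vector $\bar R(\mathbf 1\otimes u)=\kappa\,u'\otimes(-\mathbf 1)$ is nonzero and lies in the span of the fans by Corollary~\ref{cor:inv}; so $u'\otimes(-\mathbf 1)$ is a fan. By (C1), $u'$ is highest weight, and it lies in the component of $u$, so $u'=\operatorname{high}(u)$. Proposition~\ref{prop:pro} finishes the proof.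
\end{proof}

The sign $\kappa$ thus counts the raising operators that lead from $u$ to $\operatorname{high}(u)$; in Example~\ref{ex:pass} there are $2+1=3$ of them.

\begin{proof}[Proof of Proposition~\ref{prop:trace}]
Let $\theta_k=\operatorname{Tr}(R^k\mid\operatorname{Inv})\in\mathbb Q(q)$. The eigenvalues of $R$ on $\operatorname{Inv}$ are $N$-th roots of unity, so $\theta_k$ is algebraic over $\mathbb Q$. A nonconstant rational function is transcendental, so $\theta_k\in\mathbb Q$.

\emph{The value at $q=0$.} In an $A$-basis of $\operatorname{Inv}\cap\mathcal L$ the matrix of $R^k$ has entries in $A$ for every $k\in\mathbb Z$, as $R^{-1}=R^{N-1}$. By Lemma~\ref{lem:R0}, $\theta_k=\operatorname{Tr}\bar R^k=\kappa^k\,\#\operatorname{Fix}(\operatorname{Pro}^k)$.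

\emph{The value at $q=1$.} Let $A_1$ be the ring of functions in $\mathbb Q(q)$ regular at $q=1$, a discrete valuation ring. Let $\mathcal M$ be the $A_1$-span of the monomials in $V^{\otimes N}$ and $\operatorname{Inv}_1=\operatorname{Inv}\cap\mathcal M$. It is free of rank $\dim\operatorname{Inv}$, since every invariant has a nonzero multiple in $\mathcal M$. Also $\operatorname{Inv}_1\cap(q-1)\mathcal M=(q-1)\operatorname{Inv}_1$, so the reduction of $\operatorname{Inv}_1$ embeds in $\mathcal M/(q-1)\mathcal M$, the rational form of $V_{\mathrm{cl}}^{\otimes N}$ spanned by the monomials. The $E_i$ preserve $\mathcal M$ and reduce to the Chevalley generators of $\mathfrak g$ acting on the tensor power, because the $K_i$ reduce to $1$. So the image consists of weight-$0$ vectors killed by all raising operators, that is, of classical invariants.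

The image spans all classical invariants, by a dimension count. For a weight $\nu$ let $\chi_\nu=\sum_w\operatorname{sgn}(w)e^{w(\nu+\rho)}/\sum_w\operatorname{sgn}(w)e^{w\rho}$. By the Weyl character formula this is the irreducible character of highest weight $\nu$ when $\nu$ is dominant. Multiplying the numerator by the $W$-invariant character of $V_{\mathrm{cl}}$ gives $\chi_\mu\cdot\operatorname{ch}V_{\mathrm{cl}}=\sum_b\chi_{\mu+b/2}$. If $\mu$ is dominant and $\nu=\mu+b/2$ is not, then $\langle\alpha_i^\vee,\nu\rangle=-1$ for some $i$, because $D_i(b)\ge-1$; then $s_i$ fixes $\nu+\rho$ and $\chi_\nu=0$. By induction on the number of factors, the multiplicity of the trivial character in $V_{\mathrm{cl}}^{\otimes N}$ is the number of dominant walks from $0$ to $0$, the number of fans. This equals $\dim\operatorname{Inv}$ by Corollary~\ref{cor:inv}.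

Finally $R$ preserves $\operatorname{Inv}_1$ and reduces to $\operatorname{cyc}$, so $\theta_k=\operatorname{Tr}(\operatorname{cyc}^k\mid(V_{\mathrm{cl}}^{\otimes N})^{\mathfrak g})$. Since $\kappa^2=1$, the proposition follows.
\end{proof}

\section{The trace as a determinant}\label{sec:det}

Let $\xi=(\frac12,\frac32,\dots,\ell-\frac12)$, the vector $\rho$ in reversed order. For a sequence $c=(c_x)_{x\in\mathbb Z}$ put
\begin{equation}\label{eq:Sigma}
\Sigma(c)=\sum_{w\in W}\operatorname{sgn}(w)\prod_{i=1}^\ell c_{(w\xi)_i-\xi_i}=\det\big[c_{\xi_j-\xi_i}-c_{-\xi_j-\xi_i}\big]_{i,j=1}^\ell ;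
\end{equation}
the second equality follows by summing over the signs $\epsilon_i$ for a fixed permutation $\pi$. Define $H=(H_x)$ by
\[
\hat H(z)=\sum_xH_xz^x=z^{-p}(1+z^d)^m .
\]
With $z=y^2$ we have $\hat H=(y^d+y^{-d})^m$, as $md=2p$; so $H_{-x}=H_x$.

\begin{proposition}\label{prop:det}
For all $k$, $\ \#\operatorname{Fix}(\operatorname{row}^k)=\kappa^k\,\Sigma(H)$ and $\Sigma(H)=\det[H_{j-i}-H_{i+j-1}]_{i,j=1}^\ell$.
\end{proposition}

\begin{proof}
Let $G=\operatorname{Spin}(2\ell+1)$, the compact, connected and simply connected group whose complexified Lie algebra is $\mathfrak g$, with Haar measure of total mass $1$. It acts on $V_{\mathrm{cl}}$ with character $\chi$, and $\int_Gg^{\otimes N}dg$ is the projection onto the invariants. It commutes with $\operatorname{cyc}$, so the trace in Proposition~\ref{prop:trace} is $\int_G\operatorname{Tr}(\operatorname{cyc}^kg^{\otimes N})\,dg$. The map $\operatorname{cyc}^k$ permutes the factors in $m$ cycles of length $d$, and a cycle contributes $\sum g_{i_1i_2}g_{i_2i_3}\cdots g_{i_di_1}=\chi(g^d)$.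 So the integrand is $F(g)=\chi(g^d)^m$.

Weyl's integration formula says that for a class function $F$ whose restriction to the maximal torus is a finite combination of characters $e^\mu$,
\[
\int_GF=\frac1{|W|}\operatorname{CT}\Big[F\sum_{w,w'}\operatorname{sgn}(ww')e^{w\rho-w'\rho}\Big]=\operatorname{CT}\Big[F\sum_w\operatorname{sgn}(w)e^{w\rho-\rho}\Big],
\]
where $\operatorname{CT}$ is the coefficient of $e^0$; the second equality holds because applying $w'^{-1}$ fixes $F$ and $\operatorname{CT}$. Write $e^\mu=\prod_iy_i^{2\mu_i}$. Then $\chi=\sum_be^{b/2}=\prod_i(y_i+y_i^{-1})$ and $F=\prod_i(y_i^d+y_i^{-d})^m$, so the term of $w$ is $\operatorname{sgn}(w)\prod_iH_{(w\rho)_i-\rho_i}$ by the symmetry of $H$. Conjugating $w$ by the permutation that reverses the coordinates turns $\rho$ into $\xi$, so the trace is $\Sigma(H)$. Propositions~\ref{prop:conj} and~\ref{prop:trace} give the first claim. The second is \eqref{eq:Sigma} with $\xi_j-\xi_i=j-i$, $\xi_j+\xi_i=i+j-1$ and $H_{-x}=H_x$.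
\end{proof}

\begin{example}
For $n=1$, $\ell=2$, $k=1$ we have $\hat H=z^{-2}+z^2$, the matrix is $\left(\begin{smallmatrix}0&-1\\-1&0\end{smallmatrix}\right)$, $\Sigma(H)=-1$ and $\kappa=-1$: one fixed point, the fan of Example~\ref{ex:pass}. For $n=2$, $\ell=1$, $k=3$ we have $\hat H=z^{-3}(1+z^2)^3$, $\Sigma(H)=H_0-H_1=-3$ and $\kappa=-1$: three fixed points, the value of $\operatorname{Cat}_1(x)=1+x^2+x^3+x^4+x^6$ at $x=-1$.
\end{example}

\section{The polynomial as a determinant}\label{sec:cat}

At a root of unity, factors of the product $\operatorname{Cat}_\ell(x)$ vanish in both numerator and denominator. We avoid limits by recognizing $\operatorname{Cat}_\ell$ as a specialized symplectic character and by writing that character as an $\ell\times\ell$ determinant, the size of the determinant in Proposition~\ref{prop:det}. In this section $n=0$ is allowed, with empty products and determinants equal to $1$; this case is needed in Section~\ref{sec:B}.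

\begin{lemma}\label{lem:prod}
$\displaystyle\operatorname{Cat}_\ell(x)=\prod_{1\le i\le j\le n}\frac{1-x^{i+j+2\ell}}{1-x^{i+j}}$.
\end{lemma}

\begin{proof}
Both sides are $1$ for $\ell=0$. The ratio of the right side for $\ell$ to that for $\ell-1$ is $\prod_{i\le j}(1-x^{i+j+2\ell})/(1-x^{i+j+2\ell-2})$. For fixed $c=j-i\in\{0,\dots,n-1\}$ we have $i+j=2i+c$ with $1\le i\le n-c$, and the product telescopes to $(1-x^{2n-c+2\ell})/(1-x^{c+2\ell})$. As $c$ varies, the exponents run through $n+1+2\ell,\dots,2n+2\ell$ above and $2\ell,\dots,n-1+2\ell$ below. These are the exponents $n+1+i+2(\ell-1)$ and $i+2(\ell-1)$, $2\le i\le n+1$, of the last factor in the definition of $\operatorname{Cat}_\ell$.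
\end{proof}

Let $\psi_c(u)=u^c-u^{-c}$. We use repeatedly that a Laurent polynomial in $u$ that is symmetric under $u\mapsto u^{-1}$ and has top term $u^{c}$ is a monic polynomial of degree $c$ in $u+u^{-1}$. Since $\psi_c(u)=(u-u^{-1})(u^{c-1}+u^{c-3}+\dots+u^{1-c})$ for $c\ge1$, column operations and the Vandermonde determinant give
\begin{equation}\label{eq:vdm}
\nabla(u_1,\dots,u_M):=\det\big(\psi_c(u_a)\big)_{a,c=1}^M=\prod_a(u_a-u_a^{-1})\prod_{a<a'}\big(u_{a'}+u_{a'}^{-1}-u_a-u_a^{-1}\big).
\end{equation}
Put $\operatorname{sp}(x_1,\dots,x_n)=\det(\psi_{\ell+j}(x_i))_{i,j=1}^n/\nabla(x_1,\dots,x_n)$, the character of $Sp_{2n}$ of highest weight $(\ell^n)$.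

\begin{lemma}\label{lem:dual}
Let $\hat E(z)=\sum_cE_cz^c=z^{-n}\prod_{i=1}^n(1+x_iz)(1+x_i^{-1}z)$. Then
\[
\operatorname{sp}(x_1,\dots,x_n)=\det\big[E_{j-i}-E_{i+j}\big]_{i,j=1}^\ell .
\]
In particular $\operatorname{sp}$ is a Laurent polynomial with integer coefficients.
\end{lemma}

\begin{proof}
Take new variables $z_1,\dots,z_\ell$ and put $X_i=x_i+x_i^{-1}$, $Z_j=z_j+z_j^{-1}$, $\Phi=\prod_{i,j}(X_i+Z_j)=\prod_j\hat E(z_j)$ and $\delta=(1,\dots,\ell)$. Expanding the determinant, $\nabla(z)=\sum_{w\in W}\operatorname{sgn}(w)z^{w\delta}$. We compute the coefficient of $z^\delta$ in $\nabla(x_1,\dots,x_n,-z_1,\dots,-z_\ell)$ in two ways.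

By \eqref{eq:vdm} this determinant is $(-1)^{\ell+\binom\ell2+n\ell}\,\nabla(x)\nabla(z)\Phi$: the factors within the $x$'s give $\nabla(x)$, those within the $-z$'s give $\nabla(z)$ with $\ell+\binom\ell2$ sign changes, and the $n\ell$ mixed factors are $-Z_j-X_i$. On the other hand, expand by Laplace along the first $n$ rows. The terms are indexed by the $n$-subsets $K$ of columns, and the complementary minor $\det(\psi_c(-z_j))_{c\notin K}$ contains only monomials whose exponent vector is a signed rearrangement of the complement of $K$. So $z^\delta$ occurs only for $K=\{\ell+1,\dots,\ell+n\}$. The Laplace sign of this term is $(-1)^{n\ell}$, the minor in the $x$'s is $\nabla(x)\operatorname{sp}(x)$, and the complementary minor is $(-1)^{1+\dots+\ell}\nabla(z)$, because $\psi_c(-z)=(-1)^c\psi_c(z)$; the coefficient of $z^\delta$ in $\nabla(z)$ is $1$. As $\ell+\binom\ell2=1+\dots+\ell$, the signs agree, and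
\[
\operatorname{sp}(x)=\operatorname{CT}_z\Big[\prod_j\hat E(z_j)\sum_w\operatorname{sgn}(w)z^{w\delta-\delta}\Big]=\sum_w\operatorname{sgn}(w)\prod_iE_{(w\delta)_i-\delta_i},
\]
using $E_{-c}=E_c$. Summing over signs as in \eqref{eq:Sigma} gives the determinant.
\end{proof}

\begin{proposition}\label{prop:poly}
Let $S(x)=\operatorname{sp}(x,x^2,\dots,x^n)$. Then $\operatorname{Cat}_\ell(x)=x^{\ell np/2}S(x)$, and $\operatorname{Cat}_\ell(x)\in\mathbb Z[x]$.
\end{proposition}

\begin{proof}
Let $\{a\}=x^{a/2}-x^{-a/2}$. Since $\psi_c(x^i)=\psi_i(x^c)$, the numerator of $S$ is $\nabla(x^{\ell+1},\dots,x^{\ell+n})$ and the denominator is $\nabla(x,\dots,x^n)$. In \eqref{eq:vdm} use $x^a-x^{-a}=\{2a\}$ and $x^{a'}+x^{-a'}-x^a-x^{-a}=\{a'-a\}\{a'+a\}$. The factors $\{a'-a\}$ cancel, and $S(x)=\prod_{i\le j}\{i+j+2\ell\}/\{i+j\}$. As $\{a\}=-x^{-a/2}(1-x^a)$, each of the $n(n+1)/2=np/2$ ratios is $x^{-\ell}$ times the corresponding ratio in Lemma~\ref{lem:prod}. By Lemma~\ref{lem:dual}, $\operatorname{Cat}_\ell$ is a Laurent polynomial with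 integer coefficients, and the product form shows that it is regular at $0$.
\end{proof}

At $x=\omega^k$ the numbers $x_i^{\pm1}=\omega^{\pm ki}$ are the powers $\omega^{kj}$, $0\le j<N$, except for $j=0$ and $j=p$. Restoring the two missing factors leads to the sequence $G=(G_x)$ with
\[
\hat G(z)=\sum_xG_xz^x=z^{-p}\big(1-(-z)^d\big)^m ,
\]
and it shifts the determinant from the integers $\delta_i$ to the half-odd numbers $\xi_i$.

\begin{lemma}\label{lem:eval}
$S(\omega^k)=(-1)^{\ell k}\,\Sigma(G)$.
\end{lemma}

\begin{proof}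
The powers $\omega^{kj}$, $0\le j<N$, run $m$ times through the $d$-th roots of unity, so $\prod_{j=0}^{N-1}(1+\omega^{kj}z)=(1-(-z)^d)^m$. Since $\omega^{kp}=(-1)^k$, at $x_i=\omega^{ki}$ we get
\[
\hat E(z)=\hat G(z)\,\frac{z}{(1+z)(1+(-1)^kz)} .
\]
Let $Z=z+z^{-1}$. We bring both determinants to the form $\det\big(-\frac12\operatorname{CT}[\,\cdot\;Z^{i+j-2}]\big)$. As $\psi_i\psi_j=z^{i+j}+z^{-i-j}-z^{i-j}-z^{j-i}$ and $E$ is symmetric, $E_{j-i}-E_{i+j}=-\frac12\operatorname{CT}[\hat E\psi_i\psi_j]$. Each $\psi_i$ is $z-z^{-1}$ times a monic polynomial of degree $i-1$ in $Z$, so unitriangular row and column operations in Lemma~\ref{lem:dual} give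
\[
S(\omega^k)=\det\big(-\tfrac12\operatorname{CT}\big[\hat E\,(z-z^{-1})^2Z^{i+j-2}\big]\big)_{i,j=1}^\ell .
\]
The entries in \eqref{eq:Sigma} for $G$ are $-\operatorname{CT}[\hat G\,z^{\xi_i}\psi_{\xi_j}(z)]$, and $\hat G(z^{-1})=z^p(-z)^{-dm}((-z)^d-1)^m=(-1)^m\hat G(z)$ because $dm=2p$ is even. Further
\begin{align*}
\psi_{\xi_i}&=(z^{1/2}-z^{-1/2})(z^{i-1}+z^{i-2}+\dots+z^{1-i}),\\
z^{\xi_i}+z^{-\xi_i}&=(z^{1/2}+z^{-1/2})(z^{i-1}-z^{i-2}+\dots+z^{1-i}),
\end{align*}
where the second factors are monic of degree $i-1$ in $Z$.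

Let $k$, and hence $m$, be even. Averaging an entry with its image under $z\mapsto z^{-1}$ turns it into $-\frac12\operatorname{CT}[\hat G\psi_{\xi_i}\psi_{\xi_j}]$, so $\Sigma(G)=\det(-\frac12\operatorname{CT}[\hat G\,(z^{1/2}-z^{-1/2})^2Z^{i+j-2}])$. Also $\hat E\,(z-z^{-1})^2=\hat G\,(z-1)^2/z=\hat G\,(z^{1/2}-z^{-1/2})^2$. So $S(\omega^k)=\Sigma(G)$.

Let $k$, and hence $m$, be odd. Now both $\hat G$ and $\psi_{\xi_j}$ change sign under $z\mapsto z^{-1}$, the average is $-\frac12\operatorname{CT}[\hat G\,(z^{\xi_i}+z^{-\xi_i})\psi_{\xi_j}]$, and $\Sigma(G)=\det(-\frac12\operatorname{CT}[\hat G\,(z-z^{-1})Z^{i+j-2}])$. Also $\hat E\,(z-z^{-1})^2=\hat G\,(1-z^2)/z=-\hat G\,(z-z^{-1})$. So $S(\omega^k)=(-1)^\ell\Sigma(G)$.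
\end{proof}

\section{Matching the signs}\label{sec:signs}

By Propositions~\ref{prop:det} and~\ref{prop:poly} and Lemma~\ref{lem:eval}, Theorem~\ref{thm:A} is the identity
\begin{equation}\label{eq:goal}
\omega^{k\ell np/2}\,(-1)^{\ell k}\,\Sigma(G)=\kappa^k\,\Sigma(H).
\end{equation}
If $d$ is odd, then $G=H$. If $d$ is even, then $\hat G=z^{-p}(1-z^d)^m$, so $G_x=(-1)^{(p+x)/d}H_x$ when $d\mid p+x$ and $G_x=H_x=0$ otherwise. The signs vary from entry to entry, and the point is that their product is the same in all nonzero terms of the sum over $W$.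

The \emph{class} of a half-odd number $x$ is the unique half-odd $\gamma\in(0,\frac d2]$ with $x\equiv\pm\gamma\pmod d$; the number $n_\gamma$ of Theorem~\ref{thm:B} counts the $\xi_i$ of class $\gamma$. If $\gamma<\frac d2$, then $2\gamma\not\equiv0\pmod d$ and the sign is unique. If $d$ is even, every class has $\gamma<\frac d2$, since $\frac d2$ is an integer. Call $w\in W$ \emph{contributing} if $(w\xi)_i-\xi_i\equiv p\pmod d$ for all $i$; as $2p\equiv0\pmod d$, this says $d\mid p+(w\xi)_i-\xi_i$. Only contributing $w$ give nonzero terms in $\Sigma(G)$ and $\Sigma(H)$.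

\begin{lemma}\label{lem:eta}
Let $d$ be even. If no $w$ is contributing, then $\Sigma(G)=\Sigma(H)=0$. Otherwise $\Sigma(G)=\eta\,\Sigma(H)$, where $\eta=(-1)^{(\ell p+\sum_i(w\xi-\xi)_i)/d}$ for any contributing $w$.
\end{lemma}

\begin{proof}
The term of a contributing $w$ in $\Sigma(G)$ is the stated sign times its term in $\Sigma(H)$. So we must show $\sum_i(w\xi)_i\equiv\sum_i(w'\xi)_i\pmod{2d}$ for contributing $w,w'$. Let $\zeta=w'\xi$ and write $(w\xi)_i=\epsilon_i\zeta_{\pi(i)}$ with signs $\epsilon_i$ and a permutation $\pi$. Then $\epsilon_i\zeta_{\pi(i)}\equiv\zeta_i\pmod d$. Let $\eta_i$ be the sign with $\eta_i\zeta_i$ congruent to the class of $\zeta_i$; it is unique because $d$ is even. From $\eta_i\epsilon_i\zeta_{\pi(i)}\equiv\eta_i\zeta_i$ we get $\eta_{\pi(i)}=\eta_i\epsilon_i$. Hence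
\[
(w\xi)_i-\zeta_i=\eta_i\big(\eta_{\pi(i)}\zeta_{\pi(i)}-\eta_i\zeta_i\big)=\eta_i\,d\,u_i
\]
with integers $u_i$, and $\sum_iu_i=0$ because $\pi$ is a permutation. As $\eta_i\equiv1\pmod2$, the sum of the differences is congruent to $d\sum_iu_i=0$ modulo $2d$.
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $d=2h$ and $\ell=ha+r_0$ with $0\le r_0<h$. Then $r_0$ of the $h$ classes have $n_\gamma=a+1$ and the others have $n_\gamma=a$. If moreover $p\equiv h\pmod d$ and some $w$ is contributing, then $r_0=0$.
\end{lemma}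

\begin{proof}
The classes are $\frac12,\dots,h-\frac12$. Let $J_u=\{uh+\frac12,\dots,(u+1)h-\frac12\}$ for $u\ge0$. For $0<\gamma<h$, the number $uh+\gamma$ is congruent to $\gamma$ if $u$ is even and to $-(h-\gamma)$ if $u$ is odd. So each block $J_u$ contains each class once, in increasing order for $u$ even and in decreasing order for $u$ odd. The $\xi_i$ fill $J_0,\dots,J_{a-1}$ and the first $r_0$ places of $J_a$, which gives the first claim.

If $x$ has class $\gamma$, then $x+h$ has class $h-\gamma$. For a contributing $w$ with $(w\xi)_i=\pm\xi_{\pi(i)}\equiv\xi_i+h$, the permutation $\pi$ maps the indices of class $\gamma$ to indices of class $h-\gamma$, so $n_\gamma=n_{h-\gamma}$ for all $\gamma$. If $0<r_0<h$, the first $r_0$ places of $J_a$ contain the first class of the block and not the last one, so one of $n_{1/2}$, $n_{h-1/2}$ is $a+1$ and the other is $a$, a contradiction.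
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Integrality is in Proposition~\ref{prop:poly}. We prove \eqref{eq:goal}. If $k$ is even, $\kappa^k=(-1)^{\ell k}=1$ and $\omega^{k\ell np/2}=(-1)^{(k/2)\ell n}$, with $\frac k2=\frac m2k'$ and $p=\frac m2d$.

\emph{Case 1: $k$ even, $d$ odd.} If $\frac m2$ is even, then $\frac k2$ is even. If $\frac m2$ is odd, then $p$ is odd and $n$ is even. So the prefactor is $1$, and $\Sigma(G)=\Sigma(H)$.

\emph{Case 2: $k$ even, $d$ even.} Then $k'$ is odd, so $\frac k2\equiv\frac m2\pmod2$; also $p$ is even and $n$ is odd. The prefactor is $(-1)^{\ell m/2}$. Since $d\mid p$, the identity is contributing and $\eta=(-1)^{\ell p/d}=(-1)^{\ell m/2}$. The two signs cancel.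

\emph{Case 3: $k$ odd.} Then $m$ is odd, $d=2h$ and $p=mh\equiv h\pmod d$. If $h\nmid\ell$, both sides of \eqref{eq:goal} vanish by Lemmas~\ref{lem:blocks} and~\ref{lem:eta}. Let $\ell=ha$. Then $\ell n$ is even: $\ell$ is even if $h$ is even, and $n=mh-1$ is even if $h$ is odd. So $\omega^{k\ell np/2}=(-1)^{\ell n/2}$, and it remains to exhibit a contributing $w$ and to prove
\begin{equation}\label{eq:sign}
(-1)^{\ell n/2+\ell}\,\eta=(-1)^{\ell(\ell+1)/2}.
\end{equation}
Note that $h\equiv-h\equiv p\pmod d$, so moving each $\xi_i$ by $\pm h$ is allowed.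

Let $a$ be even. Exchange the blocks $J_0,J_1$, then $J_2,J_3$, and so on, by $\xi_i\mapsto\xi_i\pm h$. This $w$ is contributing with $\sum_i(w\xi-\xi)_i=0$, so $\eta=(-1)^{\ell m/2}=(-1)^{\ell/2}$, as $\ell$ is even and $m$ is odd. The exponent on the left of \eqref{eq:sign} is congruent to $\frac\ell2(n+1)=\frac\ell2mh\equiv\frac\ell2h$, and the one on the right to $\frac\ell2$. They agree if $h$ is odd. If $h$ is even, $\frac\ell2=h\frac a2$ is even and both are even.

Let $a$ be odd. On $J_0$ send $\xi_i$ to $\xi_i-h=-(h-\xi_i)$, which is a signed permutation of $J_0$, and exchange $J_1,J_2$, then $J_3,J_4$, and so on. This $w$ is contributing with $\sum_i(w\xi-\xi)_i=-h^2$, so $\eta=(-1)^{(\ell mh-h^2)/(2h)}=(-1)^{(\ell m-h)/2}$. Doubling the exponents, \eqref{eq:sign} becomes $\ell(mh-1)+2\ell+\ell m-h\equiv\ell^2+\ell\pmod4$. With $\ell=ha$ this is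
\[
h^2a(m-a)+h(am-1)\equiv0\pmod4 .
\]
Here $am-1$ is even. If $h$ is even, both terms are divisible by $4$. If $h$ is odd, then $h^2\equiv a^2\equiv1\pmod4$, and the left side is congruent to $(1+h)(am-1)$, a product of two even numbers.
\end{proof}

\section{Product formulas for the fixed-point numbers}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:det} the number of fixed points is $|\Sigma(H)|$, the absolute value of the determinant of the matrix with entries $H_{\xi_j-\xi_i}-H_{\xi_j+\xi_i}$. Since $p/d=m/2$, we have $H_x=\binom m{m/2+x/d}$ if $x\equiv p\pmod d$ and $H_x=0$ otherwise. This vanishing breaks the matrix into blocks indexed by classes. We evaluate the blocks by the formula of MacMahon and Lindstr\"om--Gessel--Viennot,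
\begin{equation}\label{eq:pp}
\det\Big[\binom{b+c}{b+i-j}\Big]_{i,j=1}^a=\operatorname{PP}(a,b,c);
\end{equation}
transposition allows $j-i$ in place of $i-j$, and $\operatorname{PP}$ is symmetric in $b,c$.

\emph{$m$ even.} Then $p\equiv0\pmod d$, and an entry vanishes unless $\xi_i$ and $\xi_j$ have the same class. So the matrix is block diagonal after a simultaneous permutation of rows and columns. Let $\gamma<\frac d2$, and choose signs $\eta_i$ with $\tilde\xi_i=\eta_i\xi_i\equiv\gamma$ for the $\xi_i$ of class $\gamma$. If $\eta_i=\eta_j$, then $\xi_j-\xi_i=\pm(\tilde\xi_j-\tilde\xi_i)$ and $\xi_j+\xi_i\equiv\pm2\gamma\not\equiv0$; if $\eta_i=-\eta_j$, the roles of sum and difference are exchanged. In both cases the entry is $\eta_i\eta_jH_{\tilde\xi_j-\tilde\xi_i}$. The positive numbers of class $\gamma$ are $\gamma,d-\gamma,d+\gamma,2d-\gamma,\dots$ in increasing order, so the numbers $(\tilde\xi_i-\gamma)/d$ are the first $n_\gamma$ terms of $0,-1,1,-2,2,\dots$, which are $n_\gamma$ consecutive integers. After sorting, the block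 has determinant $\pm\det[\binom m{m/2+j-i}]=\pm\operatorname{PP}(n_\gamma,\frac m2,\frac m2)$ by \eqref{eq:pp}. If $d=2h$, all classes are of this kind and Lemma~\ref{lem:blocks} gives (2).

If $d$ is odd, $m$ is even and there is also the class $\frac d2$. Its elements are $d(i-\frac12)$ for $1\le i\le\ell'=n_{d/2}$, and its block is
\[
\Big[\binom m{m/2+j-i}-\binom m{m/2+i+j-1}\Big]_{i,j=1}^{\ell'} .
\]
For $\ell'=0$ the block is empty and the product in (1) is $1$. For $\ell'\ge1$ this is the matrix of $\Sigma(H)$ for the parameters $(n,\ell,k)=(\frac m2-1,\ell',0)$, for which $\hat H=\hat G=z^{-m/2}(1+z)^m$. Section~\ref{sec:cat} allows $\frac m2-1=0$, and Lemma~\ref{lem:eval}, Proposition~\ref{prop:poly} and Lemma~\ref{lem:prod} at $x=1$ show that the determinant is $\prod_{1\le i\le j\le m/2-1}\frac{i+j+2\ell'}{i+j}$. This gives (1).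

\emph{$m$ odd.} Then $d=2h$ and $p\equiv h\pmod d$. If $h\nmid\ell$, then $\Sigma(H)=0$ by Lemmas~\ref{lem:blocks} and~\ref{lem:eta}. Let $\ell=ha$, so $n_\gamma=a$ for all $h$ classes. A nonzero entry needs $\xi_j\equiv\pm\xi_i+h$, so the rows of class $\gamma$ meet nonzero entries only in the columns of class $h-\gamma$, and $|\Sigma(H)|$ is the product of the absolute values of $h$ determinants of size $a$. Fix $\gamma$ and choose signs with $\tilde\xi_i=\eta_i\xi_i\equiv\gamma$ for the rows and $\xi'_j=\eta'_j\xi_j\equiv\gamma+h$ for the columns. Then $\xi'_j-\tilde\xi_i\equiv h$ and $\xi'_j+\tilde\xi_i\equiv2\gamma+h\not\equiv h$, so as before the entry is $\eta_i\eta'_jH_{\xi'_j-\tilde\xi_i}$. The numbers $(\tilde\xi_i-\gamma)/d$ are the first $a$ terms of $0,-1,1,-2,\dots$. The positive numbers of class $h-\gamma$ are $h-\gamma,h+\gamma,3h-\gamma,3h+\gamma,\dots$, so the $\xi'_j$ are $\gamma-h,\gamma+h,\gamma-3h,\gamma+3h,\dots$, and the numbers $(\xi'_j+h-\gamma)/d$ are the first $a$ terms of $0,1,-1,2,\dots$. For $a$ odd the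 two sets of consecutive integers coincide, and for $a$ even the second is the first shifted by $1$. After sorting both increasingly, $(\xi'_j-\tilde\xi_i)/d=j-i-\frac12$ for $a$ odd and $j-i+\frac12$ for $a$ even. The block has determinant $\pm\det[\binom m{(m\mp1)/2+j-i}]_{i,j=1}^a$, whose absolute value is $\operatorname{PP}(a,\frac{m+1}2,\frac{m-1}2)$ by \eqref{eq:pp}. This gives (3). The equality with $\operatorname{Cat}_\ell(\omega^k)$ is Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BSV}
Joseph Bernstein, Jessica Striker, Corey Vorland,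
\emph{$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors},
arXiv:2012.12219 (2020).

\bibitem{Kas}
Kashiwara, Duke Math. J. \textbf{63} (1991).

\end{thebibliography}
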